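# Same strata, different gluing: Lorentzian polynomials and Grassmannians over triangular hyperfields

## 1. A one-parameter family of quadratic forms

For $t\ge 0$ consider
$$f_t=t\,(x_1x_2+x_3x_4)+(x_1+x_2)(x_3+x_4).$$
For which $t$ is $\log f_t$ concave on the positive orthant? Put $\sigma=x_1+x_2+x_3+x_4$, $\rho=x_1+x_2-x_3-x_4$, $a=x_1-x_2$, $b=x_3-x_4$. Since $4x_1x_2=(x_1+x_2)^2-a^2$, $4x_3x_4=(x_3+x_4)^2-b^2$ and $4(x_1+x_2)(x_3+x_4)=\sigma^2-\rho^2$, we get
$$8f_t=(t+2)\,\sigma^2+(t-2)\,\rho^2-2t\,(a^2+b^2).\tag{1}$$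

If $t\le 2$, then (1) reads $f_t=\ell^2-|Bx|^2$ with a linear form $\ell$, positive on the orthant, and a linear map $B$. For $x,y$ in the orthant,
$$\bigl(\ell(x)\ell(y)-|Bx||By|\bigr)^2-(\ell(x)^2-|Bx|^2)(\ell(y)^2-|By|^2)=(\ell(x)|By|-\ell(y)|Bx|)^2\ge0 ,$$
so $\ell(x)\ell(y)-\langle Bx,By\rangle\ge\sqrt{f_t(x)f_t(y)}$, and therefore $\sqrt{f_t(x+y)}\ge\sqrt{f_t(x)}+\sqrt{f_t(y)}$. A superadditive function that is homogeneous of degree one is concave, so $\sqrt{f_t}$ is concave, and so is $\log f_t=2\log\sqrt{f_t}$. If $t>2$, take the segment $x=(1+r,1+r,1-r,1-r)$. There $\sigma=4$, $\rho=4r$, $a=b=0$, so $f_t=2(t+2)+2(t-2)r^2$ has a strict minimum at $r=0$, and $\log f_t$ is not concave. The threshold is $t=2$.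

Now forget polynomials and look only at the coefficients $p_{12}=p_{34}=t$, $p_{13}=p_{14}=p_{23}=p_{24}=1$. The three products attached to the three ways of pairing $1,2,3,4$ are $(p_{12}p_{34},\,p_{13}p_{24},\,p_{14}p_{23})=(t^2,1,1)$. Their square roots $(t,1,1)$ are the sides of a (possibly degenerate) triangle exactly when $t\le2$. If we take $q$-th roots instead of square roots, the triangle condition becomes $t^{2/q}\le 2$, that is, $t\le2^{q/2}$. This is a different interval, but the substitution $p\mapsto p^{q/2}$ carries one onto the other.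

So along this family, log-concavity of a polynomial and a triangle condition on products of coefficients describe the same space up to homeomorphism, for every exponent $q$. The triangle condition is the Plücker relation of a Grassmannian over a hyperfield. Does the agreement persist for polynomials of any degree $d$ in any number $n$ of variables?

## 2. The two spaces and two theorems

Let $0\le d\le n$. Recall that a matroid of rank $d$ on $[n]$ is given by a nonempty family of $d$-subsets, its bases, such that for bases $B,B'$ and $x\in B\smallsetminus B'$ there is $y\in B'\smallsetminus B$ with $B-x+y$ a basis. For example $\{12,34\}$ is not such a family.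

**Definition (Lorentzian polynomials).** A nonzero homogeneous $f\in\mathbb R[x_1,\dots,x_n]$ of degree $d$ with nonnegative coefficients and square-free support is *Lorentzian* if $\log f$ is concave on $\mathbb R_{>0}^n$. Its support, as a family of $d$-subsets of $[n]$, is the set of bases of a matroid. Let $\mathbb P\mathrm L(d,n)_\boxtimes$ be the space of these polynomials modulo $\mathbb R_{>0}$, topologized as a subspace of $(\mathbb R^{\binom{[n]}d}\smallsetminus\{0\})/\mathbb R_{>0}$, and let $\mathbb P\mathrm L_M$ be the subspace with support exactly the bases of $M$.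

**Definition (triangular hyperfield).** For $q>0$, $\mathbb T_q$ is $\mathbb R_{\ge0}$ with the usual multiplication and topology, and $a_1+\dots+a_k=0$ holds in $\mathbb T_q$ if and only if $a_1^{1/q},\dots,a_k^{1/q}$ are the side lengths of a possibly degenerate convex $k$-gon. Here $-1=1$.

For example, $t^2+1+1=0$ holds in $\mathbb T_2$ iff $t\le2$.

**Definition (Grassmannian).** $\mathrm{Gr}(d,n)(\mathbb T_q)$ is the set of nonzero $p\in\mathbb R_{\ge0}^{\binom{[n]}d}$ modulo $\mathbb R_{>0}$ such that for every $(d-1)$-subset $S_1$ and $(d+1)$-subset $S_2$ of $[n]$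
$$\sum_{x\in S_2\smallsetminus S_1}p_{S_1\cup\{x\}}\,p_{S_2\smallsetminus\{x\}}=0\quad\text{in }\mathbb T_q .\tag{2}$$
The signs of the classical Plücker relations are irrelevant because $-1=1$. It carries the subspace topology. The support of a point is the set of bases of a matroid, and $\mathrm{Gr}_M(\mathbb T_q)$ is the subspace of points with support exactly the bases of $M$.

For $d=2$ the relation with $S_1=\{a\}$, $S_2=\{b,c,d\}$ says that the three products $p_{ab}p_{cd}$, $p_{ac}p_{bd}$, $p_{ad}p_{bc}$ sum to zero; if $a\in S_2$ there are only two terms, and they are equal. This is the condition of Section 1.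

Both spaces are disjoint unions of strata indexed by the same matroids, and it is known that for every $q>0$ and every $M$ the strata $\mathbb P\mathrm L_M$ and $\mathrm{Gr}_M(\mathbb T_q)$ are homeomorphic. The source of the problem, Baker, Huh, Kummer and Lorscheid, "Lorentzian polynomials and matroids over triangular hyperfields 1: Topological aspects", arXiv:2508.02907 (2025), asks whether the whole spaces are homeomorphic for all $0<q<\infty$. The answer is no.

**Theorem A.** Let $d\ge3$, $n-d\ge39$, or $d\ge39$, $n-d\ge3$. Then for every $0<q<\infty$ the spaces $\mathbb P\mathrm L(d,n)_\boxtimes$ and $\mathrm{Gr}(d,n)(\mathbb T_q)$ are not homeomorphic.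

**Theorem B.** If $d\le2$ or $n-d\le2$, then for every $0<q<\infty$ they are homeomorphic.

So, for example, $(d,n)=(3,42)$ disproves the assertion for every $q$. The pairs with $3\le d\le38$ and $3\le n-d\le38$ are not decided here.

**Balanced vectors.** Call $(a_1,\dots,a_k)\in\mathbb R_{\ge0}^k$ *balanced* if $2\max a_i\le\sum a_i$. So $(2,1,1)$ is balanced and $(3,1,1)$ is not. Balanced vectors form a closed convex cone, since the condition says $a_j\le\sum_{i\ne j}a_i$ for each $j$. Zero entries do not matter, and a sum is $0$ in $\mathbb T_1$ iff its vector of terms is balanced. We use all the time: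

(S) If $(x_1,\dots,x_r)$ is balanced and $0\le y\le\sum x_i$, then $(x_1,\dots,x_r,y)$ is balanced. Also $(X,X,y_1,\dots,y_s)$ is balanced if all $y_j\le2X$.

**Reductions.** The map $p\mapsto(p_S^{1/q})_S$ is a homeomorphism $\mathrm{Gr}(d,n)(\mathbb T_q)\to\mathrm{Gr}(d,n)(\mathbb T_1)$. Hence all these spaces, for fixed $(d,n)$, are homeomorphic, and *we may work with any single $q$*. We write $\mathrm{Gr}(d,n)$ for $q=1$. Next, $p\mapsto(p_{[n]\smallsetminus S})_S$ is a homeomorphism $\mathrm{Gr}(d,n)\cong\mathrm{Gr}(n-d,n)$: the complements of $S_1\cup x$ and $S_2\smallsetminus x$ are $S_1^c\smallsetminus x$ and $S_2^c\cup x$, so the relation (2) for $(S_1,S_2)$ becomes the one for $(S_2^c,S_1^c)$. Finally put $N=\binom nd-1$. Normalizing $\sum_Sp_S=1$ realizes both spaces as subsets of a hyperplane that we identify with $\mathbb R^N$.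

**Facts on Lorentzian polynomials.** We use three theorems from Brändén–Huh, *Lorentzian polynomials*, Ann. of Math. 192 (2020). There the polynomials need not be square-free.

- Theorem 2.10: if $f$ is Lorentzian and $A$ has nonnegative entries, then $f(Ax)$ is Lorentzian.
- Theorem 2.25: a form $f$ of degree $d\ge2$ with nonnegative coefficients is Lorentzian iff its support is M-convex and the Hessian of $\partial^\alpha f$ has at most one positive eigenvalue for all $|\alpha|=d-2$. For square-free support, M-convex means being the set of bases of a matroid.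
- Theorem 2.30: Lorentzian is the same as strongly log-concave, that is, every $\partial^\alpha f$ is zero or log-concave on the positive orthant.

Our definition asks only that $f$ itself be log-concave, but for square-free $f$ this is enough. Writing $f=x_i\,\partial_if+f|_{x_i=0}$ we see $\partial_if=\lim_{t\to\infty}t^{-1}f|_{x_i=t}$, a pointwise limit of log-concave functions, so log-concavity passes to all nonzero derivatives. Hence the two definitions agree.

## 3. Simplices, and equality in corank 2

We begin with Theorem B in the cases where the two spaces can simply be written down.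

**Step 1: rank or corank at most one.** This disposes of the trivial cases. If $d=0$ or $d=n$, both spaces are points. If $d=1$ or $n-d=1$, then $|S_1|=0$ or $|S_2|=n$, and every relation has at most two terms, which are equal; so $\mathrm{Gr}(d,n)$ is the full simplex. For $d=1$ the Lorentzian side is clearly the full simplex as well. Let $d=n-1\ge2$. Any nonempty family of $(n-1)$-subsets is the set of bases of a matroid: if $B=[n]-a$ and $B'=[n]-b$ are distinct, then $B-b+a=B'$. The Hessian of $\partial^Sf$, $|S|=n-3$, is zero outside a $3\times3$ block, which is nonnegative and symmetric with zero diagonal. If its off-diagonal entries are $a,b,c$, it has trace $0$ and determinant $2abc\ge0$. Two positive eigenvalues would force the third to be negative and the determinant to be negative; so there is at most one. By Theorem 2.25 the Lorentzian space is the full simplex.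

**Step 2: a determinant for four variables.** This step turns "at most one positive eigenvalue" into a triangle inequality. Let $M$ be a nonnegative symmetric zero-diagonal $4\times4$ matrix and $A=M_{12}M_{34}$, $B=M_{13}M_{24}$, $C=M_{14}M_{23}$. Only fixed-point-free permutations contribute to $\det M$: the three double transpositions give $A^2+B^2+C^2$, and the six $4$-cycles, of sign $-1$, give each of $AB,BC,CA$ twice. So
$$\det M=A^2+B^2+C^2-2AB-2BC-2CA=-(\sqrt A+\sqrt B+\sqrt C)(-\sqrt A+\sqrt B+\sqrt C)(\sqrt A-\sqrt B+\sqrt C)(\sqrt A+\sqrt B-\sqrt C).$$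
The sum of any two of the last three factors is $\ge0$. So if one of them is negative, the other two are positive, and so is the first factor; then $\det M>0$. Hence $\det M\le0$ iff $(\sqrt A,\sqrt B,\sqrt C)$ is balanced.

Moreover, $M$ has at most one positive eigenvalue iff $\det M\le 0$. If there is exactly one positive eigenvalue, the other three are $\le0$ and the product is $\le0$; if there is none, trace $0$ gives $M=0$. Conversely, suppose there are at least two positive eigenvalues. Since the trace is $0$, at least one is negative. Let $e_3$ be the third elementary symmetric function of the eigenvalues. It is the sum of the principal $3\times3$ minors, each of the form $2abc\ge0$, so $e_3\ge0$. With two positive, one negative and one zero eigenvalue, $e_3<0$, a contradiction. With eigenvalues $\lambda_1,\lambda_2,\lambda_3>0$ and $-(\lambda_1+\lambda_2+\lambda_3)$,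
$$e_3=\lambda_1\lambda_2\lambda_3-(\lambda_1+\lambda_2+\lambda_3)(\lambda_1\lambda_2+\lambda_1\lambda_3+\lambda_2\lambda_3)<0,$$
again a contradiction. So two eigenvalues are positive and two are negative, and $\det M>0$.

**Step 3: corank 2.** Here we show that for $n-d=2$, $d\ge2$, the sets $\mathbb P\mathrm L(d,n)_\boxtimes$ and $\mathrm{Gr}(d,n)(\mathbb T_2)$ are *equal* in $\mathbb R^N$. By Theorem 2.25, $f$ is Lorentzian iff its support is a matroid and for each $S$ with $|S|=d-2=n-4$ the Hessian of $\partial^Sf$ in the four variables outside $S$ has at most one positive eigenvalue; its entries are $p_{S\cup\{j,k\}}$. By Step 2 this says that the square roots of the three products $p_{S\cup ab}\,p_{S\cup cd}$, with $\{a,b,c,d\}=[n]\smallsetminus S$, are balanced. Taking complements of index sets, these are exactly the Plücker relations of $\mathrm{Gr}(2,n)(\mathbb T_2)$, hence those of $\mathrm{Gr}(n-2,n)(\mathbb T_2)$. These relations also force the support to be a matroid. So the sets coincide, and by the first reduction Theorem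 B holds for $n-d=2$.

## 4. The star with three leaves

One would like to continue like this: put $q=2$ and hope for equality. This stops at $(d,n)=(2,5)$. Take indices $0,c,1,2,3$ and
$$p_{0c}=p_{01}=p_{02}=p_{03}=1,\qquad p_{c1}=p_{c2}=p_{c3}=1,\qquad p_{12}=p_{13}=p_{23}=4 .$$
(The numbers $\sqrt{p}$ on $c,1,2,3$ are the distances in a star with center $c$ and three leaves.) The square roots of the three products are $(2,1,1)$ for a set $\{0,c,i,j\}$ and $(2,2,2)$ for $\{0,1,2,3\}$ and for $\{c,1,2,3\}$. All are balanced, so $p\in\mathrm{Gr}(2,5)(\mathbb T_2)$. Let $M$ be the $5\times5$ matrix of $p$ in the order $0,c,1,2,3$, and let $x=(0,-3,1,1,1)$, $y=(1,1,0,0,0)$. Then $Mx=(0,3,5,5,5)$ and $My=(1,1,2,2,2)$, so $x^TMx=6$, $x^TMy=3$, $y^TMy=2$. Since $6\cdot2-3^2>0$, the form is positive definite on the plane spanned by $x$ and $y$, and $M$ has at least two positive eigenvalues. By Theorem 2.25 the point $p$ is not Lorentzian.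

So in rank $2$ the two sets differ, and we have to compare them only up to homeomorphism.

## 5. Rank 2: a flow into the interior of both spaces

Let $d=2$, $n\ge3$. We show that both spaces are closed $N$-balls; with Section 3 this finishes Theorem B. The same linear flow contracts both spaces into their interiors.

**Lemma 5.1.** Let $L$ be a symmetric negative definite operator on $\mathbb R^N$ and $\mathcal K\subset\mathbb R^N$ a nonempty compact set with $e^{tL}\mathcal K\subset\operatorname{int}\mathcal K$ for all $t>0$. Then $\mathcal K$ is homeomorphic to a closed $N$-ball.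

*Proof.* Letting $t\to\infty$ gives $0\in\mathcal K$, so $0=e^L0\in\operatorname{int}\mathcal K$. For $v\ne0$ the derivative of $\|e^{tL}v\|^2$ is $2\langle Le^{tL}v,e^{tL}v\rangle<0$, so the norm decreases strictly, from $\infty$ to $0$. Hence each flow line meets the unit sphere exactly once, at a time that depends continuously on $v$ by the implicit function theorem, and $(t,u)\mapsto e^{tL}u$ is a homeomorphism $\mathbb R\times S^{N-1}\to\mathbb R^N\smallsetminus0$.

For $u\in S^{N-1}$ the set $\{t:e^{tL}u\in\mathcal K\}$ is closed; it is upward closed by hypothesis, nonempty since $e^{tL}u\to0\in\operatorname{int}\mathcal K$, and bounded below since $\mathcal K$ is bounded. Let $r(u)$ be its minimum. If $t>r(u)$, then $e^{tL}u\in\operatorname{int}\mathcal K$, so $r\le t$ near $u$. If $t<r(u)$, then $e^{tL}u\notin\mathcal K$, so $r>t$ near $u$. Hence $r$ is continuous. Map $e^{tL}u\mapsto e^{-(t-r(u))}u$ for $t\ge r(u)$, and $0\mapsto0$. This is a bijection from $\mathcal K$ to the closed unit ball, continuous away from $0$. It is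 continuous at $0$ because $\|e^{tL}u\|\ge e^{-\|L\|t}$ for $t\ge0$, so $t\to\infty$ as the point tends to $0$, while $r$ is bounded. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. $\square$

**The flow.** For ordered pairs $i\ne j$ let $(A_{ij}p)_{ik}=p_{jk}$ for $k\ne i,j$, all other entries being $0$. Let $G=\sum_{i\ne j}A_{ij}$, so that
$$(Gp)_{kl}=\sum_{j\ne k,l}(p_{jl}+p_{kj}).$$
This is the adjacency matrix of the graph on $\binom{[n]}2$ in which two pairs are adjacent when they share one element. The graph is connected and regular of degree $2(n-2)$. So $G$ is symmetric with simple largest eigenvalue $2(n-2)$ and eigenvector $\mathbf 1$. Put $L=G-2(n-2)$. Then $e^{tL}$ preserves the hyperplane $\sum p=1$ and fixes the uniform vector; with the uniform vector as origin, it is a flow as in Lemma 5.1. By connectedness, all entries of $e^{tG}p$ are positive if $t>0$ and $0\ne p\ge0$.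

**Step 1: the flow preserves $\mathrm{Gr}(2,n)$.** We check this on the elementary moves $A_{ij}$. The relations say that for every $4$-set $I=\{a,b,c,d\}$ the triple $(p_{ab}p_{cd},p_{ac}p_{bd},p_{ad}p_{bc})$ is balanced. Every nonzero entry of $A_{ij}p$ has an index containing $i$, and $A_{ij}$ reads only entries $p_{jk}$ with $k\ne i$; so $A_{ij}^2=0$ and $e^{sA_{ij}}=1+sA_{ij}$. Let $s\ge0$. If $i\notin I$, the triple of $I$ does not change. If $i\in I$, $j\notin I$, then each product contains $i$ exactly once, and $s$ times the triple of $I-i+j$ is added, with $j$ in the place of $i$. If $I=\{i,j,k,l\}$, then $p_{ij}p_{kl}$ is unchanged, while $p_{ik}p_{jl}$ and $p_{il}p_{jk}$ both increase by $s\,p_{jk}p_{jl}$; so $s\,p_{jk}p_{jl}\,(0,1,1)$ is added, with the $0$ at $ij|kl$. In all cases a balanced triple is added, and balanced triples form a convex cone. By the Trotter formula $e^{tG}=\lim_m\bigl(\prod e^{(t/m)A_{ij}}\bigr)^m$ and closedness, $e^{tG}$ preserves the relations for $t\ge0$, and $e^{tL}$ preserves $\mathrm{Gr}(2,n)$.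

**Step 2: the flow enters the interior of $\mathrm{Gr}(2,n)$.** We show that all inequalities become strict at once. Let $p\in\mathrm{Gr}(2,n)$, $p(t)=e^{tG}p$, fix a $4$-set $I=\{a,b,c,d\}$, and let $\varphi=P_2+P_3-P_1$, where $P_1$ is the product for $ab|cd$ and $P_2,P_3$ are the other two. Then $\varphi(p(t))\ge0$ for $t\ge0$. By Step 1 its derivative is a sum of the following contributions: $0$ from $i\notin I$; the value of the same expression for $I-i+j$, which is $\ge0$, from $i\in I$, $j\notin I$; and for $i,j\in I$, either $2p_{jk}p_{jl}$ if $\{i,j\}$ is $ab$ or $cd$, or $0$, because then one of $P_2,P_3$ and $P_1$ grow equally. For $t>0$ all coordinates are positive, so the derivative is positive, and $\varphi(p(t))>0$. So for $t>0$ all coordinates of $p(t)$ are positive and all triangle inequalities are strict. This is an open condition, so $e^{tL}p\in\operatorname{int}\mathrm{Gr}(2,n)$. Since $\mathrm{Gr}(2,n)$ is compact and nonempty, it is a closed $N$-ball.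

**Step 3: the flow enters the interior of $\mathbb P\mathrm L(2,n)_\boxtimes$.** This space is nonempty, and it is compact since limits of log-concave functions are log-concave. Let $p$ be in it and let $M(t)$ be the zero-diagonal symmetric matrix of $e^{tG}p$. Let $J$ be the all-ones matrix. For $k\ne l$, $(JM+MJ)_{kl}=\sum_j(M_{jl}+M_{kj})=(Gp)_{kl}+2M_{kl}$, the last term coming from $j=k$ and $j=l$. Hence
$$\dot M=JM+MJ-2M-\Delta,\qquad\Delta=\text{diagonal part of }JM+MJ ,$$
and $\Delta$ is positive definite for $t>0$, its entries being twice the row sums of $M$. So $S(t)=e^{2t}e^{-tJ}M(t)e^{-tJ}$ satisfies $\dot S=-e^{2t}e^{-tJ}\Delta e^{-tJ}$, and $S(t)=M(0)-(\text{positive definite})$ for $t>0$. By Theorem 2.25, $M(0)$ has at most one positive eigenvalue, so it is negative semidefinite on some hyperplane. There $S(t)$ is negative definite. So $S(t)$, and the congruent matrix $M(t)$, have at least $n-1$ negative eigenvalues. Since $M(t)$ has trace $0$, the remaining eigenvalue is positive: $M(t)$ is nonsingular with exactly one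 positive eigenvalue, and its off-diagonal entries are positive. Such matrices form an open set contained in $\mathbb P\mathrm L(2,n)_\boxtimes$ by Theorem 2.25. So $e^{tL}p$ is in the interior, and Lemma 5.1 applies. This proves Theorem B.

## 6. Rank 3: the elementary moves leave the Grassmannian

Can the flow be repeated for $d=3$? First we write out the relations.

**Definition (3-structure).** A *3-structure* on a finite set $\Omega$ is a nonzero symmetric function $p_{xyz}\ge0$ on triples, with $p_{xyz}=0$ if indices repeat, such that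

- (P3) at $x$, for distinct $y_1,\dots,y_4\ne x$: the triple $(p_{xy_1y_2}p_{xy_3y_4},\ p_{xy_1y_3}p_{xy_2y_4},\ p_{xy_1y_4}p_{xy_2y_3})$ is balanced;
- (P4) $\{x,y\}|\{z_1,\dots,z_4\}$, six distinct elements: $(p_{xyz_i}\,p_{z_jz_kz_l})_{i=1,\dots,4}$ is balanced, where $\{i,j,k,l\}=\{1,2,3,4\}$.

It is *positive* if $p_{xyz}>0$ for all distinct $x,y,z$.

These are the relations (2) for $d=3$, $q=1$, with $|S_1\cap S_2|=1$ and $0$; if $S_1\subset S_2$ the relation has two equal terms. The function that is $1$ on all triples of distinct elements is a positive 3-structure.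

The rank-3 analogue of the move $1+sA_{ij}$ replaces $p_{iab}$ by $p_{iab}+s\,p_{jab}$ for $a,b\ne i,j$. In (P3) at $i$ for $1,2,3,4$ (none equal to $j$) the coefficient of $s$ in the first term is $p_{i12}\,p_{j34}+p_{i34}\,p_{j12}$. The relations that compare $p_{i12}\,p_{j34}$ with the corresponding products for the other pairings, such as (P4) $\{i,1\}|\{j,2,3,4\}$, contain the additional term $p_{ij1}\,p_{234}$, which has no counterpart in the moved relation. This is where the argument of Section 5 stops. Here is an explicit failure.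

**Example.** On $\{i,j,1,2,3,4\}$ let $p_{ija}=2$ and $p_{abc}=1$ for distinct $a,b,c\in\{1,2,3,4\}$, let $p_{i12}=p_{j34}=2$, and let all other $p_{iab},p_{jab}$ be $1$. This is a 3-structure. It is symmetric under $1\leftrightarrow2$, under $3\leftrightarrow4$, and under exchanging $i\leftrightarrow j$ and $\{1,2\}\leftrightarrow\{3,4\}$ simultaneously; up to this symmetry the relations are as follows. (P3) at $i$: for $1,2,3,4$ it is $(2,1,1)$; for $j,a,b,c$ it is $2(p_{iab},p_{iac},p_{ibc})$, which is $2(2,1,1)$ or $2(1,1,1)$. (P3) at $1$: for $i,j,2,3$ and for $i,j,2,4$ it is $(2,2,1)$; for $i,j,3,4$ it is $(2,1,1)$; for $i,2,3,4$ it is $(2,1,1)$; for $j,2,3,4$ it is $(1,1,1)$. (P4): $\{i,j\}|\cdots$ gives $(2,2,2,2)$; $\{1,2\}|\cdots$ gives $(4,1,2,2)$; $\{a,b\}$ with $a\in\{1,2\}$, $b\in\{3,4\}$ gives $(1,1,2,2)$; $\{i,1\}|\{j,2,3,4\}$ gives $(2,4,1,1)$; $\{i,3\}|\{j,1,2,4\}$ gives $(2,1,1,1)$. All are balanced. After the move, (P3) at $i$ for $1,2,3,4$ has the terms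
$$(2+s)(1+2s)=2+5s+2s^2,\qquad(1+s)^2,\qquad(1+s)^2,$$
and $2+5s+2s^2>2(1+s)^2$ for every $s>0$. So the moved point is not in $\mathrm{Gr}(3,6)$.

This example shows only that the elementary moves do not preserve the Grassmannian. It does not compare the two spaces. For that we need a topological property, and the strata being homeomorphic, it must be one that sees several strata at once. On the Lorentzian side a push into the interior exists in every rank, as we show next. A space with such a push cannot be cut, locally at a point, by a set of codimension $\ge2$. Compare two triangles in the plane glued at a vertex: removing that one point, which has codimension $2$, cuts the union locally into two pieces, and this never happens in a disc. We show that $\mathrm{Gr}(d,n)$ does have such cuts, in the range of Theorem A.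

## 7. No thin closed set separates $\mathbb P\mathrm L(d,n)_\boxtimes$ locally

**Lemma 7.1.** Let $2\le d<n$ and $\mathcal X=\mathbb P\mathrm L(d,n)_\boxtimes\subset\mathbb R^N$. There is a continuous $R:[0,1]\times\mathcal X\to\mathcal X$ with $R_0=\mathrm{id}$ and $R_s(\mathcal X)\subset\operatorname{int}\mathcal X$ (interior in $\mathbb R^N$) for $s>0$.

*Proof.* Let $J$ be the all-ones matrix, $g=f((I+sJ)x)$, and let $R_sf$ be the normalized square-free part of $g$. For $s=0$ this is $f$. For $s>0$ all coefficients of $g$ are positive, because each factor $x_i$ of a monomial of $f$ becomes a linear form with all coefficients positive. So the square-free part is never zero, and $R_sf$ depends continuously on $(s,f)$.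

Let $s>0$, $|S|=d-2$, and let $H$ be the Hessian of the quadratic form $\partial^Sg$, restricted to the variables outside $S$. By Theorems 2.10 and 2.25 the full Hessian has at most one positive eigenvalue; by interlacing so does the principal submatrix $H$. So $H$ is negative semidefinite on some hyperplane. Its diagonal entries are positive multiples of coefficients of $g$, hence positive. For $j\ne k$ outside $S$, the entry $H_{jk}$ is the coefficient of the square-free monomial $x^{S\cup\{j,k\}}$ in $g$. So the Hessian of $\partial^SR_sf$ in the variables outside $S$ is, up to scale, $H$ minus its diagonal. It is negative definite on the above hyperplane, so all but one of its eigenvalues are certainly negative; it has trace zero and size $n-d+2\ge3$, so the remaining eigenvalue is positive. Thus it is nonsingular with exactly one positive eigenvalue. The square-free polynomials with all coefficients positive and all these Hessians nonsingular with exactly one positive eigenvalue form an open set. It is contained in $\mathcal X$ by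 Theorem 2.25: the support is that of the uniform matroid, and the rows of the Hessian of $\partial^S$ indexed by $S$ are zero for a square-free polynomial. $\square$

In particular $\operatorname{int}\mathcal X$ is dense in $\mathcal X$, since $R_sg\to g$ as $s\to0$. Dimension now means covering dimension.

**Lemma 7.2.** Let $2\le d<n$, let $Y\subset\mathcal X$ be closed of dimension $\le N-2$, $x\in Y$, $V$ an open neighborhood of $x$ in $\mathcal X$, and $V\smallsetminus Y=A\sqcup A'$ with $A,A'$ open and disjoint. Then $x$ is not in the closure of both $A$ and $A'$.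

*Proof.* First we find a connected open set that catches everything near $x$. Choose $s_0>0$ with $R_sx\in V$ for all $s\in[0,s_0]$. Then $R_{s_0}x$ lies in $V\cap\operatorname{int}\mathcal X$, which is open in $\mathbb R^N$; choose an open ball $B_0\subset V\cap\operatorname{int}\mathcal X$ around it. By continuity and compactness of $[0,s_0]$ there is an open neighborhood $U_0\subset V$ of $x$ in $\mathcal X$ with $R_s(U_0)\subset V$ for $s\le s_0$ and $R_{s_0}(U_0)\subset B_0$. Let $W$ be the component of $V\cap\operatorname{int}\mathcal X$ containing $B_0$. For $g\in U_0\cap\operatorname{int}\mathcal X$ the path $R_sg$, $0\le s\le s_0$, stays in $V\cap\operatorname{int}\mathcal X$ and ends in $B_0$. So $g\in W$.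

A connected open subset $W$ of $\mathbb R^N$ is not disconnected by a relatively closed subset of dimension $\le N-2$ (Hurewicz–Wallman, *Dimension Theory*, Ch. IV, corollary to Theorem IV.4; alternatively $H_1(W,W\smallsetminus Y)\cong\check H_c^{N-1}(Y\cap W)=0$). So $W\smallsetminus Y$ is connected. Suppose $A$ and $A'$ both accumulate at $x$. Then $A\cap U_0$ and $A'\cap U_0$ are nonempty open subsets of $\mathcal X$, so they meet the dense set $\operatorname{int}\mathcal X$, and their points there lie in $W$. So $A$ and $A'$ both meet the connected set $W\smallsetminus Y\subset A\sqcup A'$, a contradiction. $\square$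

## 8. Extension cones and local separation of the Grassmannian

We look for local cuts of $\mathrm{Gr}(d,n)$ at points where one element $e$ is a loop: all coordinates involving $e$ vanish. Nearby points are, to first order, nonzero one-element extensions.

**Definition (extension cone).** For a 3-structure $p$ on $\Omega$ and $e\notin\Omega$, let $\Theta(p)$ be the set of $\theta=(\theta_{xy})_{\{x,y\}\subset\Omega}\ge0$ (with $\theta_{xx}=0$) such that $p$ together with $p_{exy}:=\theta_{xy}$ is a 3-structure on $\Omega\cup\{e\}$.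

**Example.** Let $\Omega=\{1,2,3,4\}$ and $p\equiv1$ on triples of distinct elements. The conditions on $\theta$ are that $(\theta_{xy})_{y\ne x}$ is balanced for each $x$, and that $(\theta_{12}\theta_{34},\theta_{13}\theta_{24},\theta_{14}\theta_{23})$ is balanced, from (P3) at $e$. For $a,b\ge0$ the vector with $\theta_{12}=0$, $\theta_{23}=\theta_{24}=a$, $\theta_{13}=\theta_{14}=b$, $\theta_{34}=a+b$ is in $\Theta(p)$: at $1$ we see $(0,b,b)$, at $2$ $(0,a,a)$, at $3$ and $4$ $(b,a,a+b)$, and at $e$ $(0,ab,ab)$. For $b=0$ this is "$e$ is a copy of $1$", for $a=0$ "$e$ is a copy of $2$"; so here these two extensions are joined by a path of nonzero extensions.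

We need three facts.

**(F1)** *3-structures are stable under $p_{xyz}\mapsto\lambda_x\lambda_y\lambda_zp_{xyz}$ with $\lambda>0$*, because all terms of a relation get the same factor. Also $\theta=0$ is an extension, since then every term of every relation involving $e$ vanishes. Since the relations are closed conditions, $\Theta(p)$ is a closed cone (closed under multiplication by $t\ge0$; it need not be convex).

**(F2)** *For $x\in\Omega$ the vector $\theta^{(x)}_{yz}:=p_{xyz}$ lies in $\Theta(p)$* ($e$ is parallel to $x$). Relations not involving both $e$ and $x$ are relations of $p$. For the others note $p_{exy}=0$. (P3) at $z\ne e,x$ for $e,x,y,w$ is $(0,X,X)$ with $X=p_{xyz}p_{xzw}$. (P3) at $e$ with $x$ among the four elements, (P3) at $x$ with $e$ among them, and (P4) $\{e,x\}|\cdots$ have only zero terms. (P4) $\{y,z\}|\{e,x,w,u\}$ has two equal terms $p_{xyz}p_{xwu}$ and two zeros. (P4) $\{e,y\}|\{x,z,w,u\}$, or the same with $e,x$ exchanged, has the zero term $p_{exy}p_{zwu}$ and the three terms of (P3) at $x$ for $y,z,w,u$.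

**(F3)** *For $\theta\in\Theta(p)$, $x\ne y$, and distinct $a,b,c\in\Omega$,*
$$\theta_{xy}\,p_{abc}\le p_{xya}\,\theta_{bc}+p_{xyb}\,\theta_{ac}+p_{xyc}\,\theta_{ab}.$$
If $\{x,y\}\cap\{a,b,c\}=\emptyset$, this is part of (P4) $\{x,y\}|\{e,a,b,c\}$. If $x=a$ and $y\notin\{b,c\}$, the first summand is $0$ and the inequality is part of (P3) at $a$ for $e,y,b,c$. If $x=a$, $y=b$, it reads $\theta_{ab}p_{abc}\le p_{abc}\theta_{ab}$. In particular, if $p_{abc}>0$ and $\theta_{ab}=\theta_{bc}=\theta_{ac}=0$, then $\theta=0$.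

**Proposition 8.1.** Suppose there is a 3-structure $p$ on $\Omega$, $|\Omega|=m\ge3$, with $\Theta(p)=\Theta_1\cup\Theta_2$, where $\Theta_1,\Theta_2$ are closed cones, $\Theta_1\cap\Theta_2=\{0\}$ and $\Theta_1\ne\{0\}\ne\Theta_2$. Let $d\ge3$ and $n\ge m+1+(d-3)$. Then there are a closed set $Y\subset\mathrm{Gr}(d,n)$ of dimension $\le N-2$, a point $x\in Y$, an open neighborhood $V$ of $x$ and a decomposition of $V\smallsetminus Y$ into two disjoint open sets which both have $x$ in their closure. Consequently $\mathrm{Gr}(d,n)\not\cong\mathbb P\mathrm L(d,n)_\boxtimes$.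

*Proof.* **Step 1: moving 3-structures into $\mathrm{Gr}(d,n)$.** We pad with coloops and loops. Write $[n]=\Omega\sqcup\{e\}\sqcup C\sqcup L$ with $|C|=d-3$. For a 3-structure $p'$ on $\Omega\cup e$ put $P_S=p'_{S\smallsetminus C}$ if $C\subset S\subset C\cup\Omega\cup e$ and $P_S=0$ otherwise, and normalize. This is a point of $\mathrm{Gr}(d,n)$: let $P_{S_1+y}P_{S_2-y}$, $y\in S_2\smallsetminus S_1$, be a nonzero term of (2). Then $C\subset S_1+y$ and $C\subset S_2-y$, so $y\notin C$, $C\subset S_1$ and $C\subset S_2$; and no element of $L$ occurs in $S_1\cup S_2$. So the relation is the one of $p'$ for $(S_1\smallsetminus C,S_2\smallsetminus C)$. A relation with no nonzero term holds trivially.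

**Step 2: the point and the thin set.** Let $x$ be the point of $(p,0)$ and
$$Y=\{P\in\mathrm{Gr}(d,n):P_{C\cup\{e,a,b\}}=0\text{ for all }a\ne b\text{ in }\Omega\}\ni x .$$
It is closed and lies in an affine space of dimension $N-\binom m2\le N-2$.

**Step 3: the two open sets.** For $P$ near $x$, the numbers $P_{C\cup abc}$ with $a,b,c\in\Omega\cup e$ form a 3-structure $(p'',\theta'')$, with $p''$ near a positive multiple of $p$. Let $O_1,O_2$ be disjoint open neighborhoods, in the unit sphere, of the disjoint compact sets $\Theta_i\cap\{\|\theta\|=1\}$. We claim that if $V$ is a small neighborhood of $x$ and $P\in V\smallsetminus Y$, then $\theta''/\|\theta''\|\in O_1\cup O_2$. Otherwise there are $P\to x$ outside $Y$ with $\theta''/\|\theta''\|\notin O_1\cup O_2$. By (F1) applied to $e$, the pairs $(p'',\theta''/\|\theta''\|)$ are 3-structures; a subsequence converges to a 3-structure $(cp,\mu)$ with $c>0$, $\|\mu\|=1$, $\mu\notin O_1\cup O_2$. Scaling all of $\Omega$ by $c^{-1/3}$ gives $c^{-2/3}\mu\in\Theta(p)$, hence $\mu\in\Theta(p)=\Theta_1\cup\Theta_2$,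 a contradiction. So $V\smallsetminus Y$ is the disjoint union of the open sets where $\theta''/\|\theta''\|$ lies in $O_1$ and in $O_2$.

**Step 4: both accumulate at $x$.** Take $0\ne\mu_i\in\Theta_i$ and the points of $(p,t\mu_i)$ with $t\to0$.

A homeomorphism onto $\mathbb P\mathrm L(d,n)_\boxtimes$ would carry $Y,x,V$ to data contradicting Lemma 7.2. $\square$

Everything is reduced to constructing a 3-structure whose extension cone falls apart. We will do this with $m=41$.

## 9. Five triples that cannot all be balanced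

Here is the contradiction that will split the cone. Take seven symbols: $h,v$ and five *nodes* $O,E,F,W,X$. Let $c_{ab}=c_{ba}\ge0$ be numbers such that the following five triples are balanced:
$$\begin{aligned}E:&\ (c_{Eh}^2,\ c_{Ev}^2,\ c_{EO}^2), & F:&\ (c_{Fh}^2,\ c_{Fv}^2,\ c_{FO}^2), & O:&\ (2c_{Oh}c_{OW},\ c_{OE}^2,\ c_{OF}^2),\\ X:&\ (c_{Xh}^2,\ 4c_{Xv}^2,\ c_{XW}^2), & W:&\ (8c_{Wh}c_{Wv},\ c_{WO}^2,\ c_{WX}^2).\end{aligned}\tag{3}$$

**Lemma 9.1.** The triples (3) cannot all be balanced if $c_{ih}=1$ and $c_{iv}=\frac12$ for all nodes $i$.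

*Proof.* The triples $E,F$ are $(1,\frac14,c_{EO}^2)$ and $(1,\frac14,c_{FO}^2)$, so $c_{EO}^2,c_{FO}^2\le\frac54$. Then $O$ gives $2c_{OW}\le\frac52$, that is, $c_{OW}^2\le\frac{25}{16}$. The triple $X$ is $(1,1,c_{XW}^2)$, so $c_{XW}^2\le2$. The triple $W$ is $(4,c_{WO}^2,c_{WX}^2)$, so $c_{WO}^2\ge4-c_{WX}^2\ge2$. But $2>\frac{25}{16}$. $\square$

The extreme ratios are fine. For $c_{ih}=1$, $c_{iv}=0$ and $c_{EO}=c_{FO}=c_{OW}=c_{XW}=1$ the triples are $(1,0,1)$ (twice), $(2,1,1)$, $(1,0,1)$, $(0,1,1)$. For $c_{ih}=0$, $c_{iv}=1$, $c_{EO}=c_{FO}=1$, $c_{OW}=c_{XW}=2$ they are $(0,1,1)$ (twice), $(0,1,1)$, $(0,4,4)$, $(0,4,4)$. So inequalities (3) allow an extension that looks like $v$ and one that looks like $h$, but they forbid the ratio $c_{ih}:c_{iv}=2:1$ in between.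

How can a 3-structure force (3) on $c_{ab}=\theta_{ab}$? Suppose the node $i$ is replaced by four nearly parallel points, a *cluster*, and that for two of them, $k$ and $l$, there are an element $g$ and $s>0$ with $p_{klz}=\delta s\,p_{kgz}$ for suitable $z$, and $p_{klg}$ negligible compared with $\delta$. Then (P3) at $k$ for $e,l,g,z$ compares $\theta_{kl}\,p_{kgz}$ with $\theta_{kg}\,p_{klz}=\delta s\,\theta_{kg}\,p_{kgz}$ and a negligible third term, so $\theta_{kl}\approx\delta s\,c_{ig}$. And (P3) at $e$ for the four points of the cluster becomes, after division by $\delta^2$, a balanced triple of products of such numbers. With suitable choices of $(s,g)$ on the six edges, we get exactly (3).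

To have $c_{ih}$ and $c_{iv}$ independent of the node $i$, we will need $c_{hv}=0$. This is what the second copy in Section 12 is for.

## 10. Replacing a point by a cluster of four

The next lemma lists what has to be checked so that a point can be replaced by a cluster. Each condition is the leading part of one type of relation.

**Lemma 10.1.** Let $p$ be a positive 3-structure on $\Omega$, $i\in\Omega$, $Z=\Omega\smallsetminus i$, $D(z,w)=p_{izw}$. Let $\alpha,\alpha',\beta,\gamma:Z\to\mathbb R_{>0}$, $\tau>0$, and put $C_{12}=\alpha$, $C_{34}=\alpha'$, $C_{13}=C_{24}=\beta$, $C_{14}=C_{23}=\gamma$. Assume for all distinct $z,w,u,y\in Z$: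

- (C1) for $\rho\in\{\alpha,\alpha',\beta,\gamma\}$: $(\rho(z)D(w,u),\rho(w)D(z,u),\rho(u)D(z,w))$ is balanced;
- (C2) for $\{\rho,\sigma\}$ among the *five pairs* $\alpha\beta,\alpha\gamma,\alpha'\beta,\alpha'\gamma,\beta\gamma$: $(\tau D(z,w),\rho(z)\sigma(w),\rho(w)\sigma(z))$ is balanced;
- (C3) $(\alpha,\beta,\gamma)(z)$ and $(\alpha',\beta,\gamma)(z)$ are balanced;
- (C4) $(\alpha(z)\alpha'(z),\beta(z)^2,\gamma(z)^2)$ is balanced;
- (C5) $|\alpha(z)\alpha'(w)-\alpha(w)\alpha'(z)|\le2\tau D(z,w)$;
- (C6) $(\alpha(z)\alpha'(w),\beta(z)\beta(w),\gamma(z)\gamma(w),\tau D(z,w))$ is balanced, for all ordered pairs $z\ne w$;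
- (C7) for $\rho\in\{\alpha,\alpha',\beta,\gamma\}$: $(\rho(z)p_{wuy},\rho(w)p_{zuy},\rho(u)p_{zwy},\rho(y)p_{zwu})$ is balanced.

Then for all small $\delta>0$ the following is a positive 3-structure on $Z\sqcup\{1,2,3,4\}$: $p^\delta=p$ on triples of $Z$, $p^\delta_{kzw}=D(z,w)$, $p^\delta_{klz}=\delta C_{kl}(z)$, $p^\delta_{klm}=\delta^2\tau$.

*Proof.* Letters $k,l,m,r$ denote distinct cluster points, and $x,z,w,u,y$ distinct elements of $Z$. There are finitely many relations. "Small" marks a term of higher order in $\delta$ than the positive sum of a balanced part of the same relation; for small $\delta$, (S) applies. Relations with at most one cluster point are relations of $p$. In the complete graph on $1,2,3,4$ with edge labels $C$, every triangle and every star (three edges at a vertex) carries the labels $\alpha,\beta,\gamma$ or $\alpha',\beta,\gamma$: the triangles $123,124$ and the stars at $1,2$ the former, the triangles $134,234$ and the stars at $3,4$ the latter. So two adjacent edges always carry one of the five pairs.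

**Step 1: (P3) at $x\in Z$.** For $k,l,w,u$: $(\delta p_{xwu}C_{kl}(x),X,X)$ with $X=D(x,w)D(x,u)$, first term small. For $k,l,m,w$: $\delta D(x,w)\,(C_{lm},C_{km},C_{kl})(x)$, balanced by (C3) for a triangle. For $1,2,3,4$: $\delta^2$ times (C4).

**Step 2: (P3) at a cluster point $k$.** For $z,w,u,y$: (P3) of $p$ at $i$. For $z,w,u,l$: $\delta$ times (C1) with $\rho=C_{kl}$. For $z,w,l,m$: $\delta^2(\tau D(z,w),C_{kl}(z)C_{km}(w),C_{km}(z)C_{kl}(w))$, balanced by (C2). For $z,l,m,r$: $\delta^3\tau(C_{kl},C_{km},C_{kr})(z)$, balanced by (C3) for a star.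

**Step 3: (P4) with two cluster points.** $\{k,l\}|\{z,w,u,y\}$: $\delta$ times (C7) with $\rho=C_{kl}$. $\{k,z\}|\{l,w,u,y\}$: the three terms of (P3) of $p$ at $i$ for $z,w,u,y$, plus the small term $\delta C_{kl}(z)p_{wuy}$. $\{z,w\}|\{k,l,u,y\}$: $(X,X,\text{small},\text{small})$ with $X=D(z,w)D(u,y)$.

**Step 4: (P4) with three cluster points.** $\{k,l\}|\{m,z,w,u\}$: $\delta$ times (C1) with $\rho=C_{kl}$, plus the small term $\delta^2\tau p_{zwu}$. $\{z,w\}|\{k,l,m,u\}$: $\delta D(z,w)(C_{lm},C_{km},C_{kl})(u)$, balanced by (C3), plus the small term $\delta^2\tau p_{zwu}$. $\{k,z\}|\{l,m,w,u\}$: $\delta(a,b,P,Q)$ with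
$$a=C_{kl}(z)D(w,u),\quad b=C_{km}(z)D(w,u),\quad P=D(z,w)C_{lm}(u),\quad Q=D(z,u)C_{lm}(w).$$
Let $c=C_{lm}(z)D(w,u)$. Then $(a,b,c)$ is balanced by (C3) and $(c,P,Q)$ by (C1). So $a\le b+c\le b+P+Q$, likewise $b\le a+P+Q$; and $P\le Q+c\le Q+a+b$, likewise $Q\le P+a+b$.

**Step 5: (P4) with four cluster points.** $\{k,l\}|\{m,r,z,w\}$: $\delta^2(\tau D,\tau D,C_{kl}(z)C_{mr}(w),C_{kl}(w)C_{mr}(z))$ with $D=D(z,w)$. If $kl$ is $12$ or $34$ this is balanced by (C5); otherwise $C_{kl}=C_{mr}$ and the last two terms are equal as well. $\{k,z\}|\{l,m,r,w\}$: the terms are $\delta^2C_{kl}(z)C_{mr}(w)$ for the three choices of $l$, and $\delta^2\tau D(z,w)$. This is $\delta^2$ times (C6) for $(z,w)$ if $k\in\{1,2\}$ and for $(w,z)$ if $k\in\{3,4\}$. $\{z,w\}|\{1,2,3,4\}$: four equal terms $\delta^2\tau D(z,w)$. $\square$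

## 11. The seven-element structure $\Gamma$ and the cluster table

Let $\mathcal N=\{O,E,F,W,X\}$. The structure $\Gamma$ lives on $\{h,v\}\cup\mathcal N$. Put $\Gamma_{hvi}=1$ for all $i\in\mathcal N$ and write $a_{ij}=\Gamma_{hij}$, $b_{ij}=\Gamma_{vij}$, $t_{ijk}=\Gamma_{ijk}$ for nodes $i,j,k$. The values are

| | OE | OF | OW | OX | EF | EW | FW | EX | FX | WX |
|---|---|---|---|---|---|---|---|---|---|---|
| $a$ | 1 | 1 | 2 | 3 | 1.5 | 1.5 | 1.5 | 3 | 3 | 2 |
| $b$ | 1 | 1 | 1 | 1.5 | 1.5 | 1.5 | 1.5 | 2 | 2 | 1 |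

| | OEF | OEW | OFW | OEX | OFX | OWX | EFW | EFX | EWX | FWX |
|---|---|---|---|---|---|---|---|---|---|---|
| $t$ | 2 | 2 | 2 | 3.5 | 3.5 | 4 | 2 | 4 | 4 | 4 |

Note that all values lie between $1$ and $4$.

**Lemma 11.1.** $\Gamma$ is a positive 3-structure.

*Proof.* $\Gamma$ is symmetric under $E\leftrightarrow F$; we list relations up to this symmetry, and (P3) at $F$ follows from (P3) at $E$.

**Step 1: (P3).** For each element and each $4$-set $y_1y_2y_3y_4$ of the others, we print the three products, in the order $y_1y_2|y_3y_4$, $y_1y_3|y_2y_4$, $y_1y_4|y_2y_3$; for the sets $vijk$ at $h$ and $hijk$ at $v$ we print $(a_{ij},a_{ik},a_{jk})$ and $(b_{ij},b_{ik},b_{jk})$. In every triple the largest entry is at most the sum of the other two.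

At $h$: $vOEF$ $(1,1,1.5)$; $vOEW$ $(1,2,1.5)$; $vOEX$ $(1,3,3)$; $vOWX$ $(2,3,2)$; $vEFW$ $(1.5,1.5,1.5)$; $vEFX$ $(1.5,3,3)$; $vEWX$ $(1.5,3,2)$; $OEFW$ $(1.5,1.5,3)$; $OEFX$ $(3,3,4.5)$; $OEWX$ $(2,6,4.5)$; $EFWX$ $(3,4.5,4.5)$.

At $v$: $hOEF$ $(1,1,1.5)$; $hOEW$ $(1,1,1.5)$; $hOEX$ $(1,1.5,2)$; $hOWX$ $(1,1.5,1)$; $hEFW$ $(1.5,1.5,1.5)$; $hEFX$ $(1.5,2,2)$; $hEWX$ $(1.5,2,1)$; $OEFW$ $(1.5,1.5,1.5)$; $OEFX$ $(2,2,2.25)$; $OEWX$ $(1,2,2.25)$; $EFWX$ $(1.5,3,3)$.

At $O$: $hvEF$ $(2,1,1)$; $hvEW$ $(2,1,2)$; $hvEX$ $(3.5,1.5,3)$; $hvWX$ $(4,3,3)$; $hEFW$ $(2,2,4)$; $hEFX$ $(3.5,3.5,6)$; $hEWX$ $(4,7,6)$; $vEFW$ $(2,2,2)$; $vEFX$ $(3.5,3.5,3)$; $vEWX$ $(4,3.5,3)$; $EFWX$ $(8,7,7)$.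

At $E$: $hvOF$ $(2,1.5,1.5)$; $hvOW$ $(2,1.5,1.5)$; $hvOX$ $(3.5,2,3)$; $hvFW$ $(2,2.25,2.25)$; $hvFX$ $(4,3,4.5)$; $hvWX$ $(4,3,4.5)$; $hOFW$ $(2,3,3)$; $hOFX$ $(4,5.25,6)$; $hOWX$ $(4,5.25,6)$; $hFWX$ $(6,6,6)$; $vOFW$ $(2,3,3)$; $vOFX$ $(4,5.25,4)$; $vOWX$ $(4,5.25,4)$; $vFWX$ $(6,6,4)$; $OFWX$ $(8,8,7)$.

At $W$: $hvOE$ $(2,3,1.5)$; $hvOX$ $(4,2,2)$; $hvEF$ $(2,2.25,2.25)$; $hvEX$ $(4,1.5,3)$; $hOEF$ $(4,3,3)$; $hOEX$ $(8,6,4)$; $hEFX$ $(6,6,4)$; $vOEF$ $(2,3,3)$; $vOEX$ $(4,6,2)$; $vEFX$ $(6,6,2)$; $OEFX$ $(8,8,8)$.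

At $X$: $hvOE$ $(3.5,6,4.5)$; $hvOW$ $(4,3,3)$; $hvEF$ $(4,6,6)$; $hvEW$ $(4,3,4)$; $hOEF$ $(12,10.5,10.5)$; $hOEW$ $(12,12,7)$; $hEFW$ $(12,12,8)$; $vOEF$ $(6,7,7)$; $vOEW$ $(6,8,3.5)$; $vEFW$ $(8,8,4)$; $OEFW$ $(14,14,16)$.

**Step 2: (P4).** We avoid listing all relations. A (P4) relation of a $6$-set involves four of the ten products of complementary triples. So it suffices that the largest of the ten products is at most the sum of the three smallest. We list the ten products for each omitted element.

- Omit $X$: $hvO|EFW$ 2, $hvE|OFW$ 2, $hvF|OEW$ 2, $hvW|OEF$ 2, $hOE|vFW$ 1.5, $hOF|vEW$ 1.5, $hOW|vEF$ 3, $hEF|vOW$ 1.5, $hEW|vOF$ 1.5, $hFW|vOE$ 1.5: $3\le4.5$.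
- Omit $W$: $hvO|EFX$ 4, $hvE|OFX$ 3.5, $hvF|OEX$ 3.5, $hvX|OEF$ 2, $hOE|vFX$ 2, $hOF|vEX$ 2, $hOX|vEF$ 4.5, $hEF|vOX$ 2.25, $hEX|vOF$ 3, $hFX|vOE$ 3: $4.5\le6$.
- Omit $F$ (or $E$): $hvO|EWX$ 4, $hvE|OWX$ 4, $hvW|OEX$ 3.5, $hvX|OEW$ 2, $hOE|vWX$ 1, $hOW|vEX$ 4, $hOX|vEW$ 4.5, $hEW|vOX$ 2.25, $hEX|vOW$ 3, $hWX|vOE$ 2: $4.5\le5$.
- Omit $O$: $hvE|FWX$ 4, $hvF|EWX$ 4, $hvW|EFX$ 4, $hvX|EFW$ 2, $hEF|vWX$ 1.5, $hEW|vFX$ 3, $hEX|vFW$ 4.5, $hFW|vEX$ 3, $hFX|vEW$ 4.5, $hWX|vEF$ 3: $4.5\le6.5$.
- Omit $v$: $hOE|FWX$ 4, $hOF|EWX$ 4, $hOW|EFX$ 8, $hOX|EFW$ 6, $hEF|OWX$ 6, $hEW|OFX$ 5.25, $hEX|OFW$ 6, $hFW|OEX$ 5.25, $hFX|OEW$ 6, $hWX|OEF$ 4: $8\le12$.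
- Omit $h$: $vOE|FWX$ 4, $vOF|EWX$ 4, $vOW|EFX$ 4, $vOX|EFW$ 3, $vEF|OWX$ 6, $vEW|OFX$ 5.25, $vEX|OFW$ 4, $vFW|OEX$ 5.25, $vFX|OEW$ 4, $vWX|OEF$ 2: $6\le9$. $\square$

**Cluster data.** For each node $i$, each of $\alpha,\alpha',\beta,\gamma$ is given by a pair $(s,g)$, with $s>0$ and $g$ an element of $\{h,v\}\cup\mathcal N$ other than the node:

| node | $\alpha$ | $\alpha'$ | $\beta$ | $\gamma$ | $\tau$ |
|---|---|---|---|---|---|
| $O$ | $(2,h)$ | $(1,W)$ | $(1,E)$ | $(1,F)$ | 2 |
| $E$ | $(1,h)$ | $(1,h)$ | $(1,v)$ | $(1,O)$ | 1 |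
| $F$ | $(1,h)$ | $(1,h)$ | $(1,v)$ | $(1,O)$ | 1 |
| $W$ | $(2,h)$ | $(4,v)$ | $(1,O)$ | $(1,X)$ | 4 |
| $X$ | $(1,h)$ | $(1,h)$ | $(2,v)$ | $(1,W)$ | 2 |

With these data the triple $(s_\alpha s_{\alpha'}c_{ig_\alpha}c_{ig_{\alpha'}},\ s_\beta^2c_{ig_\beta}^2,\ s_\gamma^2c_{ig_\gamma}^2)$ is the triple of the node $i$ in (3). We record two numerical properties that will make the blow-up possible.

**(A)** *At each node $i$: $s_\rho s_\sigma\Gamma_{ig_\rho g_\sigma}=\tau$ for the five pairs of (C2); and either $\alpha=\alpha'$ (type I: $E,F,X$) or $s_\alpha s_{\alpha'}\Gamma_{ig_\alpha g_{\alpha'}}=2\tau$ (type II: $O,W$).* Indeed, at $O$: $2a_{OE}=2a_{OF}=t_{OWE}=t_{OWF}=t_{OEF}=2$ and $2a_{OW}=4$. At $E$: $\Gamma_{Ehv}=a_{EO}=b_{EO}=1$, and at $F$ in the same way. At $W$: $2a_{WO}=2a_{WX}=4b_{WO}=4b_{WX}=t_{WOX}=4$ and $8\,\Gamma_{Whv}=8$. At $X$: $2\Gamma_{Xhv}=a_{XW}=2b_{XW}=2$.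

**(B)** *For $y\notin\{i,g_\alpha,g_{\alpha'},g_\beta,g_\gamma\}$ put $\rho(y)=s_\rho\Gamma_{ig_\rho y}$. Then $(\alpha\alpha',\beta^2,\gamma^2)(y)$ is balanced, and for $y\ne y'$ the vector $(\alpha(y)\alpha'(y'),\beta(y)\beta(y'),\gamma(y)\gamma(y'),\tau\Gamma_{iyy'})$ is balanced.* The values are

| node | $y$ | $(\alpha,\alpha',\beta,\gamma)(y)$ | $(\alpha\alpha',\beta^2,\gamma^2)(y)$ |
|---|---|---|---|
| $O$ | $v$ | $(2,1,1,1)$ | $(2,1,1)$ |
| $O$ | $X$ | $(6,4,3.5,3.5)$ | $(24,12.25,12.25)$ |
| $E$ | $F,W$ | $(1.5,1.5,1.5,2)$ | $(2.25,2.25,4)$ |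
| $E$ | $X$ | $(3,3,2,3.5)$ | $(9,4,12.25)$ |
| $W$ | $E,F$ | $(3,6,2,4)$ | $(18,4,16)$ |
| $X$ | $O$ | $(3,3,3,4)$ | $(9,9,16)$ |
| $X$ | $E,F$ | $(3,3,4,4)$ | $(9,16,16)$ |

and node $F$ is node $E$ with $E\leftrightarrow F$. All triples in the last column are balanced. The four-term vectors are: at $O$, $(8,3.5,3.5,3)$ for $(v,X)$ and $(6,3.5,3.5,3)$ for $(X,v)$; at $E$, $(2.25,2.25,4,2)$ for $\{F,W\}$ and $(4.5,3,7,4)$ for $\{F,X\}$ and $\{W,X\}$; at $W$, $(18,4,16,8)$ for $\{E,F\}$; at $X$, $(9,12,16,7)$ for $\{O,E\}$ and $\{O,F\}$, and $(9,16,16,8)$ for $\{E,F\}$. All are balanced.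

Throughout the table $1\le s\le4$, $1\le\tau\le4$, and $\tau/s\ge1$ for every pair $(s,g)$ in the row of $\tau$.

## 12. Two copies at different scales

Suppose we decorated only $\Gamma$ and compared $\theta_{Oh}$ with $2\theta_{Ov}$. To get $c_{ih}=1$, $c_{iv}=\frac12$ at all nodes we would have to know that $\theta_{hv}$ is negligible, and nothing guarantees this. The remedy is a structure in which the elements of a second copy $\mathcal N'$ play the role of $h$ for the first copy, and vice versa, at a small scale $\varepsilon$. For $k\in\mathcal N$, $k'\in\mathcal N'$ we will compare $\theta_{kk'}$ with the *maximum* of $2\theta_{kv}$ and $2\theta_{k'v}$. If $2\theta_{kv}$ is the larger one, we look from the side of $\mathcal N$, where $\theta_{k'v}$ (the "$hv$" value) turns out to be suppressed by a factor $\varepsilon$.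

Let $\mathcal N'$ be a disjoint copy of $\mathcal N$, with elements written $i'$. On $\{v\}\cup\mathcal N\cup\mathcal N'$ put
$$\Pi_{vik'}=1,\quad\Pi_{vij}=\Pi_{vi'j'}=\varepsilon b_{ij},\quad\Pi_{ijk'}=\varepsilon a_{ij},\quad\Pi_{ij'k'}=\varepsilon a_{jk},\quad\Pi_{ijk}=\Pi_{i'j'k'}=\varepsilon^2t_{ijk}.$$

**Lemma 12.1.** $\Pi$ is a positive 3-structure for all small $\varepsilon>0$.

*Proof.* **Step 1: relations seen by one copy of $\Gamma$.** Rescale as in (F1) with weights $\varepsilon^{-2/3}$ on $\mathcal N$ and $\varepsilon^{1/3}$ on $v$ and $k'$. The values $\Pi_{vik'},\Pi_{vij},\Pi_{ijk'},\Pi_{ijk}$ are multiplied by $1,\varepsilon^{-1},\varepsilon^{-1},\varepsilon^{-2}$. So the restriction to $\{v\}\cup\mathcal N\cup\{k'\}$ becomes $\Gamma$ with $k'$ in the role of $h$. The same holds with $\mathcal N,\mathcal N'$ exchanged. So only relations with at least two elements from each of $\mathcal N,\mathcal N'$ remain. We list them up to exchanging $\mathcal N,\mathcal N'$. By (P3) of $\Gamma$ at $h$ and $v$, the triples $(a_{ij},a_{im},a_{jm})$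 and $(b_{ij},b_{im},b_{jm})$ are balanced. Terms written $O(\cdot)$ are of higher order in $\varepsilon$ than the positive sum of the balanced rest, so (S) applies for small $\varepsilon$.

**Step 2: (P3).** Set $\{i,j,k',l',v\}$: at $v$ we get $(\varepsilon^2b_{ij}b_{kl},1,1)$; at $i$ we get $(\varepsilon a_{ij},\varepsilon a_{ij},\varepsilon^2b_{ij}a_{kl})$; at $k'$ the same with the copies exchanged. Set $\{i,j,m,k',l'\}$: at $i$ we get $(\varepsilon^3t_{ijm}a_{kl},\varepsilon^2a_{ij}a_{im},\varepsilon^2a_{ij}a_{im})$; at $k'$ we get $\varepsilon^2a_{kl}(a_{ij},a_{im},a_{jm})$.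

**Step 3: (P4), set $\{i,j,m,k',l',v\}$.** Put $A_i=\varepsilon a_{jm}$, $A_j=\varepsilon a_{im}$, $A_m=\varepsilon a_{ij}$, a balanced triple. For the pair $S_1$ on the left we find: $\{v,i\}$: $(A_i,A_i,O(\varepsilon^2),O(\varepsilon^2))$. $\{v,k'\}$: $(A_i,A_j,A_m,O(\varepsilon^3))$. $\{i,j\}$: $(A_m,A_m,O(\varepsilon^2),O(\varepsilon^3))$. $\{i,k'\}$: $(A_i,A_j,A_m,O(\varepsilon^2))$, from $\Pi_{ik'v}\Pi_{jml'}$, $\Pi_{ik'm}\Pi_{vjl'}$, $\Pi_{ik'j}\Pi_{vml'}$ and $\Pi_{ik'l'}\Pi_{vjm}$. $\{k',l'\}$: $\varepsilon^2a_{kl}(b_{jm},b_{im},b_{ij})$ and an $O(\varepsilon^3)$ term.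

**Step 4: (P4), set $\{i,j,m,r,k',l'\}$.** $\{i,j\}$: two equal terms $\varepsilon^2a_{ij}a_{mr}$ and two $O(\varepsilon^3)$. $\{i,k'\}$: $\varepsilon^2(a_{ij}a_{mr},a_{im}a_{jr},a_{ir}a_{jm})$, balanced by (P3) of $\Gamma$ at $h$, and an $O(\varepsilon^3)$ term. $\{k',l'\}$: $\varepsilon^3a_{kl}$ times the four values $t_{jmr},t_{imr},t_{ijr},t_{ijm}$, balanced by (P4) $\{h,v\}|\{i,j,m,r\}$ of $\Gamma$.

**Step 5: (P4), set $\{i,j,m,r',s',u'\}$.** $\{i,j\}$: $\varepsilon^2a_{ij}(a_{su},a_{ru},a_{rs})$ and an $O(\varepsilon^4)$ term. $\{i,r'\}$: $\varepsilon^2(xX,yX,zY,zZ)$ with the balanced triples $(x,y,z)=(a_{ij},a_{im},a_{jm})$ and $(X,Y,Z)=(a_{su},a_{rs},a_{ru})$. Here $xX\le yX+zX\le yX+z(Y+Z)$, likewise for $yX$; and $zY\le zX+zZ\le(x+y)X+zZ$, likewise for $zZ$. So it is balanced. $\square$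

**Definition (types, admissible structures).** Let $\Omega=\{v\}\sqcup K\sqcup K'$ with surjections $K\to\mathcal N$ and $K'\to\mathcal N$. The type map $T:\Omega\to\{h,v\}\cup\mathcal N$ sends $v$ to $v$, an element of $K$ to its image in $\mathcal N$, and every element of $K'$ to $h$. The map $T'$ is defined with $K,K'$ exchanged. For $\varepsilon>0$ put
$$\tilde p_{xyz}=\lambda_x\lambda_y\lambda_zp_{xyz},\qquad\lambda=\varepsilon^{-2/3}\text{ on }K,\quad\lambda=\varepsilon^{1/3}\text{ on }K'\cup\{v\}.$$
A positive 3-structure $p$ on $\Omega$ is *$(\varepsilon,\kappa)$-admissible* if $\tilde p_{xyz}=\Gamma_{T(x)T(y)T(z)}$ whenever the three types are distinct, and $\tilde p_{xyz}\le\kappa$ if $x,y,z$ are distinct with at least two equal types; and if the same holds with $(K,T)$ and $(K',T')$ exchanged.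

**Example.** $\Pi$ itself, with $K=\mathcal N$ and $K'=\mathcal N'$, is $(\varepsilon,\kappa)$-admissible if $\varepsilon$ is small relative to $\kappa$. Triples with distinct types were computed in Step 1 above. The others are $\tilde\Pi_{ij'k'}=\varepsilon a_{jk}$, $\tilde\Pi_{vj'k'}=\varepsilon^2b_{jk}$, $\tilde\Pi_{i'j'k'}=\varepsilon^3t_{ijk}$. The other normalization is symmetric.

## 13. Decorating the nodes

Now we attach the clusters. The functions $\rho$ of Lemma 10.1 are, up to the factor $s_\rho$, the functions $D(g_\rho,\cdot)$. Most of the conditions (C1)–(C7) then become relations of the given structure.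

**Lemma 13.1.** Let $\kappa_0=\frac1{64}$. Let $p$ be $(\varepsilon,\kappa)$-admissible with $\kappa\le\kappa_0$, and let $i\in K$ be the only element of $K$ over its node. Take the cluster data of this node. For each type $g$ occurring in it choose an element of $\Omega$ of type $g$, again called $g$. With $Z=\Omega\smallsetminus i$ and $D(z,w)=\tilde p_{izw}$ put
$$\rho(z)=s_\rho D(g_\rho,z)\ (z\ne g_\rho),\qquad\rho(g_\rho)=s_\rho\eta\qquad(\rho\in\{\alpha,\alpha',\beta,\gamma\}).$$
Then for all small $\eta>0$ the hypotheses of Lemma 10.1 hold for $\tilde p$. For small $\delta$ the blow-up, with the four new points mapped to the node of $i$ and the weights undone, is again $(\varepsilon,\kappa)$-admissible. The same holds for $i\in K'$.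

*Proof.* All $z\in Z$ have a type different from the node of $i$. So $D(z,w)=\Gamma_{iT(z)T(w)}$ if $z,w$ have distinct types, and $0<D(z,w)\le\kappa$ if they have equal types. The types $g_\rho,g_\sigma$ are distinct for each of the five pairs, and by (A) $\tau=s_\rho s_\sigma D(g_\rho,g_\sigma)$ for them; for type II also $2\tau=s_\alpha s_{\alpha'}D(g_\alpha,g_{\alpha'})$, with $g_\alpha\ne g_{\alpha'}$. For type I, $\alpha$ and $\alpha'$ are the same function.

**Step 1: the conditions that hold for $\eta$ small depending on $p$.** In this step "small" terms tend to $0$ with $\eta$, while the terms they are compared with are fixed and positive.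

(C1): If $g_\rho\notin\{z,w,u\}$, this is $s_\rho$ times (P3) at $i$ for $g_\rho,z,w,u$. If $z=g_\rho$, it is $s_\rho(\eta D(w,u),D(z,w)D(z,u),D(z,w)D(z,u))$.

(C2): If $z,w\notin\{g_\rho,g_\sigma\}$, it is $s_\rho s_\sigma$ times (P3) at $i$ for $g_\rho,g_\sigma,z,w$. If $z=g_\rho$ (with $w$ arbitrary, possibly $w=g_\sigma$), then $\rho(w)\sigma(z)=s_\rho D(g_\rho,w)\,s_\sigma D(g_\sigma,g_\rho)=\tau D(z,w)$, and $\rho(z)\sigma(w)$ is small; so we have two equal terms and a small one. The other cases follow by exchanging $z,w$ or $\rho,\sigma$.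

(C3): Let $(\rho,\sigma,\omega)$ be $(\alpha,\beta,\gamma)$ or $(\alpha',\beta,\gamma)$. If $z\notin\{g_\rho,g_\sigma,g_\omega\}$, consider (P3) at $i$ for $g_\rho,g_\sigma,g_\omega,z$. Since $D(g_\rho,g_\sigma)D(g_\omega,z)=\frac{\tau}{s_\rho s_\sigma s_\omega}\,\omega(z)$, and similarly for the other two products, it says that $(\rho,\sigma,\omega)(z)$ is balanced. If $z=g_\rho$, then $\sigma(z)=\omega(z)=\tau/s_\rho$ and $\rho(z)$ is small; likewise for $z=g_\sigma,g_\omega$.

(C5): For type I the left side is $0$. For type II, if $z,w\notin\{g_\alpha,g_{\alpha'}\}$, it follows from (P3) at $i$ for $g_\alpha,g_{\alpha'},z,w$ multiplied by $s_\alpha s_{\alpha'}$. If $z=g_\alpha$, then $\alpha(w)\alpha'(z)=2\tau D(z,w)$ and $\alpha(z)\alpha'(w)$ is small. If $z=g_{\alpha'}$ and $w\ne g_\alpha$, then $\alpha(z)\alpha'(w)=2\tau D(z,w)$ and $\alpha(w)\alpha'(z)$ is small. The condition is symmetric in $z,w$, so the remaining cases, including $z=g_{\alpha'}$, $w=g_\alpha$, are covered.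

(C7): If $g_\rho\notin\{z,w,u,y\}$, it is $s_\rho$ times (P4) $\{i,g_\rho\}|\{z,w,u,y\}$. If $z=g_\rho$, it is $s_\rho$ times (P3) at $g_\rho$ for $i,w,u,y$, together with the small term $s_\rho\eta\,\tilde p_{wuy}$.

**Step 2: preparations for (C4) and (C6).** In these conditions terms of size $\kappa$ appear that we cannot shrink with $\eta$, so we need uniform bounds. Take $\eta\le\kappa$. All values satisfy $\rho(z)\le4\cdot4=16$. Call the types $g_\alpha,g_{\alpha'},g_\beta,g_\gamma$ *reference types*. If $z$ has type $g_\rho$ (possibly $z=g_\rho$), then: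

- $\rho(z)\le s_\rho\kappa\le4\kappa$, and if $\{\rho,\sigma\}$ is one of the five pairs, then $\sigma(z)=s_\sigma\Gamma_{ig_\sigma g_\rho}=\tau/s_\rho$;
- for type II, $\alpha'(z)=2\tau/s_\alpha$ if $\rho=\alpha$, and $\alpha(z)=2\tau/s_{\alpha'}$ if $\rho=\alpha'$;
- if $w$ has a type different from that of $z$, then $\rho(w)=s_\rho\Gamma_{ig_\rho T(w)}$, so $\tau D(z,w)=\frac\tau{s_\rho}\rho(w)$; moreover $\tau D(z,w)\ge1$, since $\tau\ge1$ and $\Gamma\ge1$.

From now on a "small" term is a product of two values one of which is at most $4\kappa$, or $\tau D(z,w)$ with $z,w$ of equal type. It is at most $64\kappa\le1$.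

**Step 3: (C4).** If the type of $z$ is not a reference type, this is (B). If $z$ has type $g_\alpha$ or $g_{\alpha'}$, with scale $s$, the triple is $(\text{small},\tau^2/s^2,\tau^2/s^2)$. If $z$ has type $g_\beta$, it is $(\tau^2/s_\beta^2,\text{small},\tau^2/s_\beta^2)$, and similarly for $g_\gamma$. Since $\tau/s\ge1$, (S) applies.

**Step 4: (C6) when the types of $z,w$ differ.** In each case with a small term, the other three terms are balanced by (C3), and one of them is $\tau D(z,w)\ge1$; so (S) applies.

- $z$ of type $g_\alpha$: $\alpha(z)\alpha'(w)$ is small, the others are $\frac\tau{s_\alpha}(\beta,\gamma,\alpha)(w)$.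
- $w$ of type $g_\alpha$, type II: $\frac\tau{s_\alpha}(2\alpha,\beta,\gamma,\alpha)(z)$. This is balanced because $\alpha\le\beta+\gamma$, $\beta\le\alpha+\gamma$, $\gamma\le\alpha+\beta$ at $z$. Type I: $\alpha(z)\alpha'(w)$ is small, the others are $\frac\tau{s_\alpha}(\beta,\gamma,\alpha)(z)$.
- Type II, $z$ of type $g_{\alpha'}$: $\frac\tau{s_{\alpha'}}(2\alpha',\beta,\gamma,\alpha')(w)$, balanced as before. Type II, $w$ of type $g_{\alpha'}$: a small term and $\frac\tau{s_{\alpha'}}(\beta,\gamma,\alpha')(z)$.
- $z$ of type $g_\beta$: $\beta(z)\beta(w)$ is small, the others are $\frac\tau{s_\beta}(\alpha',\gamma,\beta)(w)$. $w$ of type $g_\beta$: a small term and $\frac\tau{s_\beta}(\alpha,\gamma,\beta)(z)$. The same with $\beta,\gamma$ exchanged for $g_\gamma$.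
- Neither type is a reference type: (B).

**Step 5: (C6) when the types agree.** Let the common type be $g_\rho$. If $\rho\in\{\alpha,\alpha'\}$, then $\beta(z)\beta(w)=\gamma(z)\gamma(w)=\tau^2/s_\rho^2\ge1$ and the other two terms are small. If $\rho=\beta$, then $\alpha(z)\alpha'(w)=\gamma(z)\gamma(w)=\tau^2/s_\beta^2\ge1$ and the other two are small; similarly for $\rho=\gamma$. If the type is not a reference type, the first three terms are balanced by (B), with sum at least $1$, and $\tau D(z,w)\le\tau\kappa$ is small.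

**Step 6: admissibility.** By Lemma 10.1 the blow-up is a positive 3-structure for small $\delta$; undo the weights, giving the new points the weight of $i$. In either normalization, the new points have the type and the weight of $i$. Triples without new points are unchanged. Triples with exactly one new point inherit the value of the triple with $i$ in its place. Triples with distinct types contain at most one new point. Triples with two or three new points have equal types, and their values are $O(\delta)$ in both normalizations, hence $\le\kappa$ for small $\delta$. The case $i\in K'$ is the same with the two normalizations exchanged. $\square$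

**The decorated structure.** Start from $\Pi$ and apply Lemma 13.1 successively to the five nodes of $\mathcal N$ and the five of $\mathcal N'$; a node not yet decorated still has a single point over it. For every $\kappa\in(0,\kappa_0]$ we obtain, with some $\varepsilon\le\kappa$, an $(\varepsilon,\kappa)$-admissible structure on
$$\Omega=\{v\}\sqcup(\mathcal N\times\{1,2,3,4\})\sqcup(\mathcal N'\times\{1,2,3,4\}),\qquad|\Omega|=41,$$
with the following property.

(Dec) *For each node $i$ of $\mathcal N$ there is $\delta>0$ such that for each pair $k,l$ of its four points, if $(s,g)$ is the datum of the edge $kl$ ($12:\alpha$; $34:\alpha'$; $13,24:\beta$; $14,23:\gamma$), there is an element $g\in\Omega$ of that type with $\tilde p_{klg}\le\kappa\delta$ and*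
$$\tilde p_{klz}=\delta s\,\Gamma_{i\,T(g)\,T(z)}\quad\text{for all }z\text{ of type different from }i\text{ and }T(g).$$
*The same holds for $\mathcal N'$ with $T'$ and the other normalization.*

Indeed, at the moment of decoration $\tilde p_{klg}=\delta s\eta$, and $\tilde p_{klz}=\delta sD(g,z)=\delta s\,\Gamma_{iT(g)T(z)}$ for such $z$; choose $\eta\le\kappa/4$ and recall $s\le4$. The points $k,l$ are not blown up later. If $g$ or $z$ is blown up later, the new points have the same type and inherit the values, so (Dec) persists, with $g$ replaced by any of its new points.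

We call such a structure *decorated with parameters $(\varepsilon,\kappa)$*. Exchanging the two copies turns a decorated structure into a decorated structure with the same parameters.

## 14. The extension cone splits

Fix $k=(O,1)\in K$ and $k'=(O',1)\in K'$. Since the weights of $k,k',v$ multiply to $1$, $p_{kk'v}=\tilde p_{kk'v}=\Gamma_{Ohv}=1$. For $\theta\in\Theta(p)$ put $\xi=\theta_{kk'}$, $\zeta=\theta_{kv}$, $\zeta'=\theta_{k'v}$.

**Proposition 14.1.** If $\kappa$ is small enough, then for every decorated structure $p$ with parameters $\varepsilon\le\kappa$ the only $\theta\in\Theta(p)$ with $\xi=\max(2\zeta,2\zeta')$ is $\theta=0$.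

*Proof.* **Step 1: a sequence of counterexamples, normalized.** We argue by contradiction in order to use limits. Otherwise there are decorated structures, on the same $\Omega$, with $\kappa_m\to0$, $\varepsilon_m\le\kappa_m$, and $\theta_m\ne0$ in the respective cones with $\xi=\max(2\zeta,2\zeta')$. If $\xi=0$, then $\zeta=\zeta'=0$ and (F3) with $\{a,b,c\}=\{k,k',v\}$ gives $\theta=0$. So $\xi>0$. Exchanging the copies exchanges $\zeta$ and $\zeta'$; so we may assume $\xi=2\zeta\ge2\zeta'$ for all $m$.

Put $\tilde\theta_{uw}=\lambda_u\lambda_w\theta_{uw}$; by (F1) this is an extension of $\tilde p$. Then $\tilde\theta_{kk'}=\varepsilon^{-1/3}\xi$, $\tilde\theta_{kv}=\varepsilon^{-1/3}\zeta$ and $\tilde\theta_{k'v}=\varepsilon^{2/3}\zeta'$. Rescale $\theta$ so that $\tilde\theta_{kk'}=1$. Then $\tilde\theta_{kv}=\frac12$, and $\tilde\theta_{k'v}\le\varepsilon^{2/3}\xi/2=\varepsilon/2\to0$. This is the suppression announced in Section 12. Since $\tilde p_{kk'v}=1$ and $\tilde p\le4$ everywhere, (F3) with $\{a,b,c\}=\{k,k',v\}$ shows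 that all $\tilde\theta_{uw}$ are bounded. Pass to a subsequence along which all $\tilde\theta_{uw}$ converge and the elements $g$ in (Dec) do not depend on $m$.

**Step 2: the limits depend only on types.** This gives us the numbers $c_{ab}$. Let $y_1,y_2$ have the same type, $u$ another type and $w$ a third type. In (P3) at $u$ for $y_1,y_2,e,w$ the terms are $\tilde p_{uy_1y_2}\tilde\theta_{uw}$, $\tilde\theta_{uy_1}\tilde p_{uy_2w}$ and $\tilde\theta_{uy_2}\tilde p_{uy_1w}$, and both values $\tilde p_{uy_jw}$ equal $\Gamma_{T(u)T(y_1)T(w)}$. Hence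
$$|\tilde\theta_{uy_1}-\tilde\theta_{uy_2}|\,\Gamma_{T(u)T(y_1)T(w)}\le\tilde p_{uy_1y_2}\,\tilde\theta_{uw}\le\kappa_m\tilde\theta_{uw}\to0 .$$
Applying this in both indices, we get numbers $c_{ab}=c_{ba}$ for types $a\ne b$ with $\tilde\theta_{uw}\to c_{T(u)T(w)}$ whenever $T(u)\ne T(w)$. By Step 1, $c_{hv}=0$, $c_{Oh}=1$, $c_{Ov}=\frac12$.

**Step 3: $c_{ih}=1$ and $c_{iv}=\frac12$ at all nodes.** (P3) at an element of type $h$ for $v$, $e$ and elements of types $i\ne j$ in $\mathcal N$ gives in the limit that $(c_{hv}a_{ij},c_{hj},c_{hi})=(0,c_{hj},c_{hi})$ is balanced. So all $c_{hi}$ are equal, to $c_{hO}=1$. Likewise (P3) at $v$ for an element of type $h$, $e$ and elements of types $i,j$ gives that $(c_{hv}b_{ij},c_{vj},c_{vi})=(0,c_{vj},c_{vi})$ is balanced, and all $c_{vi}=\frac12$.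

**Step 4: edges of a cluster.** We find the limit of $\tilde\theta/\delta$ on a pair of cluster points. Let $k_1,k_2$ be two points of the cluster of the node $i$, with datum $(s,g)$, and let $w$ have a type different from $i$ and $T(g)$. By (P3) at $k_1$ for $e,k_2,g,w$ and (Dec), with $\Gamma=\Gamma_{iT(g)T(w)}$, the triple
$$\bigl(\tilde\theta_{k_1k_2}\,\Gamma,\quad\delta s\,\tilde\theta_{k_1g}\,\Gamma,\quad\tilde\theta_{k_1w}\,\tilde p_{k_1k_2g}\bigr)$$
is balanced, and the last term is at most $\kappa_m\delta\,\tilde\theta_{k_1w}$. Dividing by $\delta$ (which depends on $m$ and on the node) we get $\tilde\theta_{k_1k_2}/\delta\to s\,c_{ig}$.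

**Step 5: the contradiction.** Divide (P3) at $e$ for the four points of the cluster by $\delta^2$ and pass to the limit. The triple
$$\bigl(s_\alpha s_{\alpha'}c_{ig_\alpha}c_{ig_{\alpha'}},\ s_\beta^2c_{ig_\beta}^2,\ s_\gamma^2c_{ig_\gamma}^2\bigr)$$
is balanced. By the cluster table these are the five triples (3), and by Step 3 they have $c_{ih}=1$, $c_{iv}=\frac12$. This contradicts Lemma 9.1. $\square$

## 15. Theorem A for $d\ge3$, $n-d\ge39$, and by duality

*Proof of Theorem A.* By Section 2 we may take $q=1$. Fix a decorated $p$ as in Proposition 14.1, on $\Omega$ with $|\Omega|=41$, and put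
$$\Theta_1=\{\theta\in\Theta(p):\xi\ge\max(2\zeta,2\zeta')\},\qquad\Theta_2=\{\theta\in\Theta(p):\xi\le\max(2\zeta,2\zeta')\}.$$
These are closed cones with union $\Theta(p)$, and $\Theta_1\cap\Theta_2=\{0\}$ by Proposition 14.1. Both are nonzero by (F2): for the extension $\theta^{(v)}$ parallel to $v$ we have $\xi=p_{vkk'}=1$ and $\zeta=\zeta'=0$, so $0\ne\theta^{(v)}\in\Theta_1$; for $\theta^{(k)}$ we have $\xi=\zeta=0$ and $\zeta'=p_{kk'v}=1$, so $0\ne\theta^{(k)}\in\Theta_2$. Proposition 8.1 with $m=41$ gives $\mathrm{Gr}(d,n)\not\cong\mathbb P\mathrm L(d,n)_\boxtimes$ for $d\ge3$ and $n\ge42+(d-3)$, that is, $n-d\ge39$.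

Let $d\ge39$ and $n-d\ge3$. Then $\mathrm{Gr}(d,n)\cong\mathrm{Gr}(n-d,n)$, and Proposition 8.1 applied to $(n-d,n)$ provides in this space a closed set of dimension $\le N-2$, with the same $N=\binom nd-1=\binom n{n-d}-1$, that separates locally at one of its points. Lemma 7.2 excludes such a set in $\mathbb P\mathrm L(d,n)_\boxtimes$. So again there is no homeomorphism. $\blacksquare$
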